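\title{The Jacobson radical of a small profinite ring is nilpotent}

\begin{abstract}
A small profinite ring is the limit $R$ of a countable inverse system of finite rings, together with a closed group of automorphisms that respects the system and has only countably many orbits on $n$-tuples for every $n$. We prove that the Jacobson radical of a small profinite ring is nilpotent, which settles a conjecture posed in a paper of Dobrowolski and Krupi\'nski. The key step is a finiteness theorem for equivariant biadditive maps: it yields an open ideal $V$ and a finite set $A\subseteq R$ with $V^2\subseteq\sum_{a\in A}(aR+Ra)$. Its proof plays the equidistribution of products along an orbit against the fact that a sum of products takes the value $0$ more often than any other value. We also construct, for every prime $p$, a small profinite ring of characteristic $p$ with $R^3=0$ in which no open ideal has zero multiplication.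
\end{abstract}

\section{Introduction}\label{sec:intro}

Rings are associative unless stated otherwise, and need not have a unit. For subsets $S,T$ of a ring, $ST$ is the additive subgroup generated by the products $st$; we write $T^2=TT$, $T^3=T^2T$, and so on. A ring $T$ is \emph{nil} if each of its elements is nilpotent, \emph{nil of bounded index} (or \emph{of finite nilexponent}) if there is $N$ with $x^N=0$ for all $x\in T$, \emph{nilpotent} if $T^m=0$ for some $m$, and \emph{null} if $T^2=0$. Compact spaces are Hausdorff.

Let $R=\varprojlim R_i$ be the limit of a countable inverse system of finite rings, with its profinite topology. Replacing $R_i$ by the image of $R$, we assume that the projections $R\to R_i$ are onto. An automorphism of $R$ \emph{respects the system} if it maps each kernel $\ker(R\to R_i)$ onto itself, that is, if it induces an automorphism of each $R_i$. These automorphisms form a closed subgroup of the compact group $\prod_i\operatorname{Aut}(R_i)$.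

\begin{definition}\label{def:small}
A \emph{small profinite ring} is a ring $R=\varprojlim R_i$ as above together with a closed subgroup $\operatorname{Aut}^*(R)$ of the group of automorphisms respecting the system, such that $\operatorname{Aut}^*(R)$ has only countably many orbits on the set $R^{\times n}$ of $n$-tuples, for every $n\ge1$.
\end{definition}

Smallness measures how homogeneous $R$ is. The group $\operatorname{Aut}^*(R)$ is compact, so its orbits are closed; if countably many of them cover $R^{\times n}$, then by the Baire category theorem one of them has an interior point, and all tuples in some coset of an open ideal look alike. Every finite ring is small, with the trivial group. The ring $\mathbb Z_p$ of $p$-adic integers is not: a continuous automorphism fixes the dense subring $\mathbb Z$, so it is the identity, and there are uncountably many orbits. Here is the simplest infinite example.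

\begin{example}\label{ex:null}
Let $F=\mathbb F_p$ and $R=\varprojlim F^n=F^{\mathbb N}$ with zero multiplication, and let $G$ be the group of all automorphisms respecting the system. View an $r$-tuple $z=(w^1,\dots,w^r)$ of elements of $R$ as the sequence of rows $e_j=(w^1_j,\dots,w^r_j)\in F^r$, $j\ge1$, and choose $N$ such that $e_1,\dots,e_N$ span all the rows. Suppose that the same $N$ works for a second tuple $z'$, with rows $e'_j$, and that $e_j=e'_j$ for $j\le N$. For $j>N$ write $e'_j-e_j=\sum_{i\le N}c_{ji}e_i$. The map $g$ that keeps $w_1,\dots,w_N$ and replaces $w_j$ by $w_j+\sum_{i\le N}c_{ji}w_i$ for $j>N$ is unitriangular, so it lies in $G$, and $gz=z'$. There are countably many choices of $(N,e_1,\dots,e_N)$, so $(R,G)$ is small.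
\end{example}

The product of this ring with a finite ring, on which $G$ acts trivially, is again small. All these examples have an open null ideal, and one is led to guess that so much symmetry forces the multiplication to degenerate near $0$. The Jacobson radical makes this precise. An element $x$ of a ring $R$ is \emph{quasi-regular} if $x+y+xy=0=x+y+yx$ for some $y\in R$. The Jacobson radical $J(R)$ is the two-sided ideal that consists of quasi-regular elements and contains every left or right ideal consisting of quasi-regular elements. It is invariant under all automorphisms of $R$. A nilpotent element $x$ is quasi-regular, with $y=\sum_{i\ge1}(-x)^i$, so $J(R)$ contains every nil one-sided ideal. The radical of a finite ring is nilpotent, while $J(\mathbb Z_p)=p\mathbb Z_p$ is not even nil. We use without proof two known results that form the background of the problem, for which see \cite{DK}.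
\begin{itemize}
\item[(K1)] The Jacobson radical of a small profinite ring is open.
\item[(K2)] If every $1$-generated subring of a profinite ring $R$ is finite, and in particular if $R$ is a small profinite ring, then $J(R)$ is nil of bounded index.
\end{itemize}
The problem, posed in \cite{DK}, is to decide whether small profinite rings behave like finite ones.

\begin{quote}
\textbf{Conjecture.} The Jacobson radical of a small profinite ring $R$ is nilpotent. In particular, $R$ has an open nilpotent ideal.
\end{quote}

The step from (K2) to the conjecture has to use smallness again, as the next example shows.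

\begin{example}\label{ex:notsmall}
Let $S_n$ be the ideal generated by $x_1,\dots,x_n$ in $F[x_1,\dots,x_n]/(x_1^p,\dots,x_n^p)$, and let $R=\prod_{n\ge1}S_n$. The ring $R$ is commutative of characteristic $p$ and every monomial of positive degree has $p$-th power $0$, so $x^p=0$ for all $x\in R$. Hence every $1$-generated subring is finite and $J(R)=R$. But $x_1x_2\cdots x_n\ne0$ in $S_n$, and every open ideal contains $\prod_{n>k}S_n$ for some $k$, so no open ideal of $R$ is nilpotent.
\end{example}

We prove the conjecture. Since the argument passes from $R$ to invariant subrings, we work in a class that visibly allows this. A \emph{small compact ring} is a pair $(R,G)$ consisting of a compact ring $R$ and a compact group $G$ acting continuously on $R$ by ring automorphisms, such that $R$ has a decreasing base $(V_n)$ at $0$ of $G$-invariant open two-sided ideals and $G$ has countably many orbits on $R^{\times n}$ for every $n\ge1$. Small profinite rings are of this kind (Section~\ref{sec:baire}).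

\begin{theorem}\label{thm:nilpotent}
A small compact ring that is nil of bounded index is nilpotent. Consequently, if $R$ is a small profinite ring, then $J(R)$ is nilpotent, $R$ has an open nilpotent ideal, and every nil one-sided ideal of $R$ is nilpotent.
\end{theorem}

The obstruction in Example~\ref{ex:notsmall} is that ever more variables are needed to produce the products. The following theorem, which is the heart of the paper and does not involve associativity, says that smallness excludes this. We write $\langle D\rangle$ for the subgroup generated by $D$.

\begin{theorem}\label{thm:biadditive}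
Let a compact group $G$ act continuously by automorphisms on compact abelian groups $X,Y,Z$ that have decreasing bases $(X_n),(Y_n),(Z_n)$ at $0$ of $G$-invariant open subgroups. Let $B\colon X\times Y\to Z$ be continuous, biadditive and $G$-equivariant. Assume that $G$ has countably many orbits on $Z$ and on $(X\times Y)^l$ for every $l\ge1$. Then there are $k,l$ and $a_1,\dots,a_l\in X$, $b_1,\dots,b_l\in Y$ with
\[
\langle B(X_k,Y_k)\rangle\ \subseteq\ \sum_{i\le l}B(a_i,Y)+\sum_{i\le l}B(X,b_i).
\]
In particular, a small profinite ring $R$, even a non-associative one, has an open ideal $V$ and a finite subset $A$ with $V^2\subseteq\sum_{a\in A}(aR+Ra)$.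
\end{theorem}

For a commutative nil ring this already gives an open nilpotent ideal: if $a^N=0$ then $(aR)^N=0$, a finite sum of nilpotent ideals is nilpotent, and so $V^2$ and $V$ are nilpotent. The ring of Example~\ref{ex:notsmall} violates the conclusion. For large $n$ the image of $V^2$ in $S_n$ is $S_n^2$, and $S_n^2/S_n^3$ has dimension at least $\binom n2$, because the classes of the $x_ix_j$ with $i<j$ are independent. Multiplication by an element of $S_n$ induces a linear map from the $n$-dimensional space $S_n/S_n^2$ to $S_n^2/S_n^3$, so the image of $\sum_{a\in A}aR$ in $S_n^2/S_n^3$ has dimension at most $|A|\,n$, which is less than $\binom n2$ for $n>2|A|+1$. Thus no group makes that ring small.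

The guess suggested by Example~\ref{ex:null}, that the open nilpotent ideal can be taken null, is too strong.

\begin{theorem}\label{thm:null}
For every prime $p$ there is a small profinite ring $R$ of characteristic $p$ with $R^3=0$ such that no open ideal $V$ of $R$ satisfies $V^2=0$. It can be taken commutative.
\end{theorem}

We do not determine whether the nilpotency class of a suitable open ideal is bounded by an absolute constant.

Section~\ref{sec:baire} collects what the Baire category theorem gives. Section~\ref{sec:count} contains the counting argument for finite groups on which Theorem~\ref{thm:biadditive} rests, and Section~\ref{sec:biadditive} proves that theorem. Theorems~\ref{thm:nilpotent} and~\ref{thm:null} are proved in Sections~\ref{sec:nilpotent} and~\ref{sec:null}.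

\section{Open orbits and invariant subgroups}\label{sec:baire}

Let $R=\varprojlim R_i$ be a small profinite ring and $G=\operatorname{Aut}^*(R)$. The kernels of the projections $R\to R_i$ are countably many $G$-invariant open ideals, and their finite intersections form a base at $0$; enumerating the kernels and letting $V_n$ be the intersection of the first $n$, we get a decreasing base. The action $G\times R\to R$ is continuous because its composite with $R\to R_i$ factors through the finite set $\operatorname{Aut}(R_i)\times R_i$. So $(R,G)$ is a small compact ring. If $(R,G)$ is a small compact ring and $S$ is a closed $G$-invariant subring, then $(S,G)$ is a small compact ring with base $(V_n\cap S)$.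

We use the Baire category theorem in this form: if a nonempty open subset $U$ of a compact space is covered by countably many closed sets, then one of them contains a nonempty open subset of $U$. We also use that a subgroup of a topological group with an interior point is open, that an open subgroup is closed (its complement is a union of cosets), and that an open subgroup of a compact group has finite index.

\begin{lemma}\label{lem:open}
Let a compact group $G$ act continuously on a compact space $M$ with countably many orbits. Then every nonempty open set $U\subseteq M$ contains a point whose orbit is open in $M$.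
\end{lemma}

\begin{proof}
Orbits are continuous images of $G$, so they are compact and closed. By Baire, some orbit contains a nonempty open set $U'\subseteq U$. This orbit equals $\bigcup_{g\in G}gU'$, so it is open, and any point of $U'$ will do.
\end{proof}

The first consequence is that algebraically defined subgroups are automatically closed, and that they are generated in a bounded number of steps. Without smallness this fails: for the trivial group, the finitely supported sequences form a dense proper subgroup of $F^{\mathbb N}$.

\begin{lemma}\label{lem:closed}
Let a compact group $G$ act continuously by automorphisms, with countably many orbits, on a compact abelian group $Z$ that has a base at $0$ of open subgroups.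
\begin{itemize}
\item[(a)] Every $G$-invariant subgroup $P$ of $Z$ is closed.
\item[(b)] If $D\subseteq Z$ is compact, $0\in D=-D$, and $P=\langle D\rangle$ is $G$-invariant, then there is $l\ge1$ such that every element of $P$ is a sum of $l$ elements of $D$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The closure $\overline P$ is a compact $G$-invariant subgroup. By Lemma~\ref{lem:open} some orbit $O\subseteq\overline P$ is open in $\overline P$. The dense set $P$ meets $O$, so $O\subseteq P$ by invariance. Thus $P$ has an interior point in $\overline P$, hence is open and closed in $\overline P$, and $P=\overline P$.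

(b) Let $D_m$ be the set of sums of $m$ elements of $D$. The sets $D_m$ are compact, they increase because $0\in D$, and their union is $P$ because $D=-D$. The group $P$ is compact by (a), so by Baire some $D_m$ has an interior point in $P$. Then $D_{2m}=D_m-D_m$ is a neighborhood of $0$ in $P$ and contains an open subgroup $P'$ of $P$. As $P/P'$ is finite, some $D_{m'}$ meets every coset of $P'$, and $P=D_{m'+2m}$.
\end{proof}

\section{Sums of products prefer zero}\label{sec:count}

An open orbit of pairs contains a coset $(a+X')\times(b+Y')$ on which a subgroup acts transitively. An equivariant map from such a coset onto its image has fibers of equal size, so the products $B(a+\alpha,b+\beta)$ take all their values equally often. The idea of the proof of Theorem~\ref{thm:biadditive} is that this is a strong restriction on $B$. In the expansion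
\[
B(a+\alpha,b+\beta)=B(a,b)+\bigl(B(a,\beta)+B(\alpha,b)\bigr)+B(\alpha,\beta)
\]
the last term is biased toward $0$, and only the middle terms can remove the bias.

\begin{example}\label{ex:two}
Let $X=Y=Z=F^2$ with $F=\mathbb F_p$, let $X'=Y'=H=0\times F$ and $a=b=(1,0)$, and compare
\[
B'(x,y)=(x_0y_0,\ x_1y_1),\qquad B''(x,y)=(x_0y_0,\ x_0y_1+x_1y_0).
\]
On the pair $\bigl((1,\alpha),(1,\beta)\bigr)$ they take the values $(1,\alpha\beta)$ and $(1,\alpha+\beta)$. In both cases the set of values is $\{1\}\times F$, which is invariant under translation by $H$. The map $B''$ takes each value $p$ times. It admits the symmetries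
\[
(x_0,x_1)\mapsto(x_0,x_1+sx_0),\quad (y_0,y_1)\mapsto(y_0,y_1+ty_0),\quad (z_0,z_1)\mapsto(z_0,z_1+(s+t)z_0)
\]
with $s,t\in F$, which are transitive on $(a+X')\times(b+Y')$, and $B''(a,Y')=H$. The map $B'$ takes the value $(1,0)$ exactly $2p-1$ times and every other value $p-1$ times, so no group of symmetries of $B'$ is transitive on $(a+X')\times(b+Y')$; and here $B'(a,Y')+B'(X',b)=0$ does not contain $H$.
\end{example}

The next lemma says that this dichotomy is general.

\begin{lemma}\label{lem:count}
Let $B\colon X\times Y\to Z$ be a biadditive map of finite abelian groups, let $X'\le X$ and $Y'\le Y$ be subgroups, and let $a_1,\dots,a_l\in X$ and $b_1,\dots,b_l\in Y$. For $z\in Z$ let $\nu(z)$ be the number of pairs $(\alpha,\beta)\in (X')^l\times(Y')^l$ with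
\[
\sum_{i\le l}B(a_i+\alpha_i,\,b_i+\beta_i)=z .
\]
If $h\in Z$ satisfies $\nu(z+h)=\nu(z)$ for all $z\in Z$, then $h$ lies in the subgroup $L=\sum_{i\le l}\bigl(B(a_i,Y')+B(X',b_i)\bigr)$.
\end{lemma}

\begin{proof}
Put $u=\sum_iB(a_i,b_i)$. For $\alpha\in(X')^l$ let $\varphi_\alpha\colon(Y')^l\to Z/L$ be the homomorphism $\beta\mapsto\sum_iB(\alpha_i,\beta_i)+L$. Since $B(a_i,\beta_i)$ and $B(\alpha_i,b_i)$ lie in $L$, we have $\sum_iB(a_i+\alpha_i,b_i+\beta_i)+L=u+\varphi_\alpha(\beta)$. Summing $\nu$ over the cosets $u+L$ and $u+h+L$, and using the hypothesis on $h$, we get
\[
\sum_{\alpha}\bigl|\varphi_\alpha^{-1}(L)\bigr|=\sum_{z\in u+L}\nu(z)=\sum_{z\in u+h+L}\nu(z)=\sum_\alpha\bigl|\varphi_\alpha^{-1}(h+L)\bigr| .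
\]
A fiber of a homomorphism is empty or a coset of the kernel, so $|\varphi_\alpha^{-1}(h+L)|\le|\varphi_\alpha^{-1}(L)|$ for every $\alpha$. Equality of the sums forces equality for each $\alpha$. For $\alpha=0$ the map $\varphi_0$ is zero, so its only nonempty fiber lies over $L$, and therefore $h+L=L$.
\end{proof}

\section{Biadditive maps: proof of Theorem~\ref{thm:biadditive}}\label{sec:biadditive}

To apply Lemma~\ref{lem:count} we need a coset of tuples on which a group acts transitively, so that $\nu$ is a multiple of the indicator function of the set $\Omega$ of values, and we need $\Omega$ to be invariant under many translations. The first is provided by an open orbit of tuples. The second would follow if $\Omega$ were open in a subgroup of $Z$, but there is no reason for the image of an open orbit to be open. We therefore choose the open orbit in the target first and pull it back. This requires a map \emph{onto} a compact group, and since the set $B(X,Y)$ of products need not be a subgroup, we must work with sums of several products.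

We first record a consequence of compactness:
\begin{equation}\label{eq:tube}
\text{for every $q$ there is $r_0$ with } B(X_r,Y)\cup B(X,Y_r)\subseteq Z_q \text{ for all } r\ge r_0.
\end{equation}
Indeed, the open set $B^{-1}(Z_q)$ contains $\{0\}\times Y$ and $X\times\{0\}$, and since $Y$ and $X$ are compact it contains $X_r\times Y$ and $X\times Y_r$ for all large $r$.

\medskip\noindent\textbf{Step 1: the number of summands.}
Let $P=\langle B(X,Y)\rangle$, a $G$-invariant subgroup of $Z$ by equivariance. The set $D=B(X,Y)$ is compact, contains $0$, and is symmetric because $-B(x,y)=B(-x,y)$. As $G$ has countably many orbits on $Z$, Lemma~\ref{lem:closed} shows that $P$ is closed and gives $l\ge1$ such that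
\[
\mu\colon M=(X\times Y)^l\to P,\qquad \mu\bigl((x_i,y_i)_{i\le l}\bigr)=\sum_{i\le l}B(x_i,y_i),
\]
is onto. The map $\mu$ is continuous and $G$-equivariant. The groups $M_n=(X_n\times Y_n)^l$ form a base at $0$ of $G$-invariant open subgroups of $M$.

\medskip\noindent\textbf{Step 2: a tuple with open orbit and open image orbit.}
By Lemma~\ref{lem:open}, applied to the compact space $P$, some orbit $O\subseteq P$ is open in $P$. The set $\mu^{-1}(O)$ is open, and it is nonempty since $\mu$ is onto. As $G$ has countably many orbits on $M$, Lemma~\ref{lem:open} gives $s=(a_i,b_i)_{i\le l}\in\mu^{-1}(O)$ such that $Gs$ is open in $M$. This is the only use of the hypothesis on $(X\times Y)^l$; it is assumed for all $l$ because $l$ is not known in advance. Put $u=\mu(s)$, so that $Gu=O$ is open in $P$.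

\medskip\noindent\textbf{Step 3: a group transitive on a coset.}
The orbit $Gs$ is open but need not be a coset, so we shrink the group. Fix $n$ with $s+M_n\subseteq Gs$ and let
\[
\Gamma=\{g\in G:\ gs\in s+M_n\}.
\]
This is the stabilizer of the coset $s+M_n$ for the action of $G$ on $M/M_n$, and it is open in $G$; so it is a closed subgroup of finite index. We have $\Gamma s=s+M_n$: the inclusion $\subseteq$ is the definition of $\Gamma$, and each point of $s+M_n$ has the form $gs$ with $g\in G$, where then $g\in\Gamma$. Put
\[
\Omega=\Gamma u=\mu(s+M_n).
\]
Since $\Gamma$ has finite index, $Gu$ is the disjoint union of finitely many $\Gamma$-orbits, all of them closed. So each of them is open in $Gu$, and in particular $\Omega$ is open in $P$. Choose $t$ such that $H=P\cap Z_t$ satisfies $u+H\subseteq\Omega$. The subgroup $H$ is $G$-invariant, so $\gamma u+H=\gamma(u+H)\subseteq\Omega$ for all $\gamma\in\Gamma$. Hence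
\begin{equation}\label{eq:inv}
\Omega+h=\Omega\qquad\text{for all }h\in H .
\end{equation}

\medskip\noindent\textbf{Step 4: counting in finite quotients.}
Let $L=\sum_{i\le l}\bigl(B(a_i,Y_n)+B(X_n,b_i)\bigr)$. We claim that $H\subseteq L$. The group $L$ is a finite sum of compact subgroups, so it is closed, and $L=\bigcap_q(L+Z_q)$. It therefore suffices to fix $q$ and $h\in H$ and to show that $h\in L+Z_q$.

Choose $r\ge n$ as in \eqref{eq:tube}, and let a bar denote images in the finite groups $\bar X=X/X_r$, $\bar Y=Y/Y_r$, $\bar Z=Z/Z_q$ and $\bar M=M/M_r=(\bar X\times\bar Y)^l$, on all of which $G$ acts. For $x'\in X_r$ and $y'\in Y_r$ we have $B(x+x',y+y')-B(x,y)=B(x',y+y')+B(x,y')\in Z_q$, so $B$ induces a biadditive equivariant map $\bar B\colon\bar X\times\bar Y\to\bar Z$, and $\mu$ induces an equivariant map $\bar\mu\colon\bar M\to\bar Z$. With $X'=X_n/X_r$ and $Y'=Y_n/Y_r$, the image of $s+M_n$ in $\bar M$ is the coset $C=\bar s+(X'\times Y')^l$, and $\bar\mu(C)=\bar\Omega$. The function $\nu$ of Lemma~\ref{lem:count}, formed for $\bar B,X',Y',\bar a_i,\bar b_i$, is $\nu(z)=|C\cap\bar\mu^{-1}(z)|$.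

Each $\gamma\in\Gamma$ permutes $C$ and maps $C\cap\bar\mu^{-1}(z)$ onto $C\cap\bar\mu^{-1}(\gamma z)$. Since $\Gamma$ is transitive on $\bar\Omega=\Gamma\bar u$, the function $\nu$ is constant on $\bar\Omega$; it vanishes outside $\bar\Omega$. By \eqref{eq:inv} we have $\bar\Omega+\bar h=\bar\Omega$, so $\nu(z+\bar h)=\nu(z)$ for all $z\in\bar Z$. Lemma~\ref{lem:count} gives $\bar h\in\sum_i\bigl(\bar B(\bar a_i,Y')+\bar B(X',\bar b_i)\bigr)=\bar L$, that is, $h\in L+Z_q$.

\medskip\noindent\textbf{Step 5: conclusion.}
By \eqref{eq:tube} there is $k$ with $B(X_k,Y_k)\subseteq Z_t$. Then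
\[
\langle B(X_k,Y_k)\rangle\subseteq P\cap Z_t=H\subseteq L\subseteq\sum_{i\le l}B(a_i,Y)+\sum_{i\le l}B(X,b_i).
\]
For the last sentence of the theorem take $X=Y=Z=R$ with the base $(V_n)$ of Section~\ref{sec:baire}, let $B$ be the multiplication, and put $V=V_k$ and $A=\{a_1,\dots,a_l,b_1,\dots,b_l\}$. Only the distributive laws are used. \qed

\section{Nilpotency: proof of Theorem~\ref{thm:nilpotent}}\label{sec:nilpotent}

The commutative argument in the introduction used that a nilpotent element generates a nilpotent ideal. In general this fails: in the ring of $2\times2$ matrices over $F$ the matrix unit $e_{12}$ has square $0$, while the ideal it generates contains the idempotent $e_{21}e_{12}=e_{22}$. We therefore apply Theorem~\ref{thm:biadditive} not to $R$ but to the set of elements that do generate nilpotent ideals, and then show by a purely algebraic lemma that this set is all of $R$.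

Recall that a sum of finitely many nilpotent two-sided ideals is nilpotent. Indeed, let $I^c=0=J^d$. A product of $c+d-1$ elements of $I\cup J$ has $c$ factors from $I$ or $d$ factors from $J$; absorbing the remaining factors into their neighbors, we see that it lies in $I^c$ or in $J^d$. So $(I+J)^{c+d-1}=0$.

\begin{proposition}\label{prop:W}
Let $(R,G)$ be a small compact ring. Then the sum $W$ of all nilpotent two-sided ideals of $R$ is nilpotent.
\end{proposition}

\begin{proof}
The ideal $W$ is invariant under all automorphisms of $R$, so it is closed by Lemma~\ref{lem:closed}(a), and $(W,G)$ is a small compact ring with base $W_n=W\cap V_n$. Theorem~\ref{thm:biadditive}, applied to the multiplication $W\times W\to W$, gives $k$ and $a_1,\dots,a_l,b_1,\dots,b_l\in W$ with $W_k^2\subseteq\sum_i(a_iW+Wb_i)$. Let $c_1,\dots,c_m$ be representatives of the finitely many cosets of $W_k$ in $W$. Each of the elements $a_i,b_i,c_j$ lies in a finite sum of nilpotent ideals of $R$, so all of them lie in one nilpotent ideal $K$ of $R$, say with $K^f=0$. Then $K\subseteq W$, $W=W_k+K$ and $W_k^2\subseteq K$, so $W^2\subseteq W_k^2+K\subseteq K$ and $W^{2f}=0$.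
\end{proof}

In Example~\ref{ex:notsmall} every element $a$ generates the nilpotent ideal $Fa+aR$, so $W=R$ is not nilpotent there. The bound on the index of nilpotency has not been used so far; it enters only through the following lemma, which supplies nilpotent ideals.

\begin{lemma}[Levitzki]\label{lem:levitzki}
If $\rho\ne0$ is a right ideal of a ring $R$ and $x^n=0$ for all $x\in\rho$, then $R$ has a nonzero nilpotent two-sided ideal.
\end{lemma}

\begin{proof}
It suffices to find a nonzero nilpotent right ideal $\tau$. For if $\tau^k=0$, then $\tau+R\tau$ is a two-sided ideal, and in a product of $k$ factors of the form $t$ or $rt$ ($t\in\tau$, $r\in R$) every $r$ except possibly the first is absorbed by the preceding $t$, so $(\tau+R\tau)^k\subseteq\tau^k+R\tau^k=0$.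

We argue by induction on $n$, for all pairs $(R,\rho)$ at once. For $n=1$ there is no such pair. Let $n\ge2$. If $x^{n-1}=0$ for all $x\in\rho$, the induction hypothesis applies. Otherwise pick $a\in\rho$ with $u=a^{n-1}\ne0$. Then $u\in\rho$, $au=0$, and $u^2=a^{2n-2}=0$. The plan is to show that the right ideal $uR$ has, up to an annihilator, a smaller index. Let $x\in R$ and $b=ux\in\rho$. Since $ab=0$, only the words $b^ia^{n-i}$ survive in the expansion of $(a+b)^n$, and $a^n=b^n=0$. As $a+b\in\rho$,
\[
0=(a+b)^n=\sum_{i=1}^{n-1}b^ia^{n-i}.
\]
Multiply on the right by $a^{n-2}$ (by nothing if $n=2$). The $i$-th term becomes $b^ia^{2n-2-i}$, which vanishes unless $2n-2-i\le n-1$, that is, unless $i=n-1$. Hence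
\begin{equation}\label{eq:lev}
(ux)^{n-1}u=0\qquad\text{for all }x\in R .
\end{equation}

Let $\rho_1=uR$. If $\rho_1=0$, then $\mathbb Zu$ is a nonzero right ideal with square $0$. If $\rho_1\ne0$ and $\rho_1^2=0$, take $\tau=\rho_1$. Otherwise $I=\{y\in\rho_1:y\rho_1=0\}$ is a proper two-sided ideal of the ring $\rho_1$, and \eqref{eq:lev} says that $y^{n-1}\in I$ for all $y\in\rho_1$. By the induction hypothesis for the nonzero ring $\rho_1/I$, as a right ideal of itself, there are a two-sided ideal $C$ of $\rho_1$ with $C\not\subseteq I$ and a number $k$ with $C^k\subseteq I$. Then $C\rho_1=CuR$ is a right ideal of $R$, it is nonzero because $C\not\subseteq I$, and from $\rho_1C\subseteq C$ we get $(C\rho_1)^k=C(\rho_1C)^{k-1}\rho_1\subseteq C^k\rho_1\subseteq I\rho_1=0$.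
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:nilpotent}]
Let $(R,G)$ be a small compact ring that is nil of bounded index, and let $W$ be as in Proposition~\ref{prop:W}, with $W^m=0$. Suppose $W\ne R$. The ring $R/W$ is nonzero and nil of bounded index, so Lemma~\ref{lem:levitzki}, applied to $R/W$ as a right ideal of itself, gives an ideal $I$ of $R$ properly containing $W$ with $I^e\subseteq W$ for some $e$. Then $I^{em}=0$, so $I\subseteq W$ by the definition of $W$, a contradiction. Hence $R=W$ is nilpotent.

Now let $R$ be a small profinite ring and $G=\operatorname{Aut}^*(R)$. The ideal $J(R)$ is $G$-invariant, and it is open by (K1), hence closed. So $(J(R),G)$ is a small compact ring, which is nil of bounded index by (K2). By the first part $J(R)$ is nilpotent, and it is an open nilpotent ideal of $R$. Every nil one-sided ideal of $R$ is contained in $J(R)$, so it is nilpotent too.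
\end{proof}

\section{A small ring without open null ideals: proof of Theorem~\ref{thm:null}}\label{sec:null}

Let $F=\mathbb F_p$, and let $E^*$ denote the dual of an $F$-vector space $E$. We look for a ring $X\oplus Y\oplus W$ whose multiplication is given by a bilinear map $B\colon X\times Y\to W=F^{\mathbb N}$. The ring of Example~\ref{ex:null} is small because each new coordinate can be changed by an arbitrary linear function of the earlier ones, and $B$ has to leave this freedom intact. Example~\ref{ex:two} indicates how: the form $x_0y_1+x_1y_0$, which pairs the new coordinate of each argument with the old coordinate of the other, admits such shears. To have enough of them for tuples of every length, we let the new coordinate of $x$ be an arbitrary linear functional on the old part of $y$, and vice versa.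

\subsection*{The ring}
Put $X(0)=Y(0)=F$ and recursively
\[
X(n+1)=X(n)\oplus Y(n)^*,\qquad Y(n+1)=Y(n)\oplus X(n)^*,
\]
\[
\omega_{n+1}\bigl((x,\xi),(y,\eta)\bigr)=\xi(y)+\eta(x).
\]
Thus $\omega_j$ is a bilinear form on $X(j)\times Y(j)$, which we also regard as a form on $X(n)\times Y(n)$ for $n\ge j$ through the projections. Let $B_n=(\omega_1,\dots,\omega_n)\colon X(n)\times Y(n)\to F^n$, and let $R_n=X(n)\oplus Y(n)\oplus F^n$ with one of the products
\[
(x,y,w)(x',y',w')=\bigl(0,0,B_n(x,y')\bigr)\qquad\text{or}\qquad\bigl(0,0,B_n(x,y')+B_n(x',y)\bigr),
\]
the second being commutative. Products lie in $F^n$, which annihilates $R_n$; so all triple products vanish, and $R_n$ is an associative ring with $R_n^3=0$. The projections $R_{n+1}\to R_n$ are surjective ring homomorphisms. Let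
\[
R=\varprojlim R_n=X\oplus Y\oplus W,\qquad X=\varprojlim X(n),\quad Y=\varprojlim Y(n),\quad W=\varprojlim F^n,
\]
with $B=\varprojlim B_n$. Then $R$ has characteristic $p$ and $R^3=0$. We write $x(n)$ for the image of $x$ at level $n$, and likewise for tuples. Everything below holds for both products.

A \emph{level-$n$ automorphism} is a triple $\sigma=(g,h,k)\in GL(X(n))\times GL(Y(n))\times GL(F^n)$ that preserves the kernels of the projections to all lower levels and satisfies $B_n(gx,hy)=kB_n(x,y)$. It is a ring automorphism of $R_n$. Let $\operatorname{Aut}^*(R)$ be the group of automorphisms of $R$ that respect the inverse system and induce a level-$n$ automorphism on $R_n$ for every $n$. It is closed, because it is defined by one condition on each finite level, and every compatible sequence of level-$n$ automorphisms, $n\ge N$, defines an element of it.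

\subsection*{No open ideal is null}
Every open ideal contains some $I_n=\ker(R\to R_n)$, so it suffices to show $I_n^2\ne0$. Choose $x\in X$ with $x(n+1)=(0,\xi)$, $\xi\ne0$, then $\eta\in X(n+1)^*$ with $\eta(x(n+1))\ne0$, and then $y\in Y$ with $y(n+2)=(0,\eta)$, so that $y(n+1)=0$. Both $x$ and $y$ lie in $I_n$, and $\omega_{n+2}(x,y)=\eta(x(n+1))\ne0$. Hence $xy=B(x,y)\ne0$.

\subsection*{Two kinds of automorphisms}
Write elements of $F^{n+1}$ as $(w,t)$ with $w\in F^n$ and $t\in F$.

\emph{Extensions.} A level-$n$ automorphism $\sigma=(g,h,k)$ extends to the triple $\sigma'$ given by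
\[
(x,\xi)\mapsto(gx,\xi h^{-1}),\qquad(y,\eta)\mapsto(hy,\eta g^{-1}),\qquad(w,t)\mapsto(kw,t).
\]
Since $(\xi h^{-1})(hy)+(\eta g^{-1})(gx)=\xi(y)+\eta(x)$, it preserves $\omega_{n+1}$, as well as the coordinate $t$. So $\sigma'$ is a level-$(n+1)$ automorphism inducing $\sigma$ on level $n$.

\emph{Shears.} For a bilinear form $\theta$ on $X(n)\times Y(n)$ and $c\in(F^n)^*$, let $\tau_{\theta,c}$ be given by
\begin{align*}
(x,\xi)&\mapsto\bigl(x,\ \xi+\theta(x,\cdot)\bigr),\\
(y,\eta)&\mapsto\bigl(y,\ \eta+c(B_n(\cdot,y))-\theta(\cdot,y)\bigr),\\
(w,t)&\mapsto\bigl(w,\ t+c(w)\bigr).
\end{align*}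
These maps are linear and invertible, and they induce the identity on level $n$. The value of $\omega_{n+1}$ on the image pair is
\[
\xi(y)+\theta(x,y)+\eta(x)+c(B_n(x,y))-\theta(x,y)=\omega_{n+1}\bigl((x,\xi),(y,\eta)\bigr)+c(B_n(x,y)),
\]
which is how the third map transforms $B_{n+1}=(B_n,\omega_{n+1})$. So $\tau_{\theta,c}$ is a level-$(n+1)$ automorphism.

\subsection*{Smallness}
Since $\operatorname{Aut}^*(R)$ preserves the three summands, an $m$-tuple of $R$ may be replaced by its $m$ components in each of $X$, $Y$, $W$. Among the $X$-components choose a maximal linearly independent subfamily, and record its index set and the coefficients expressing the other $X$-components; do the same in $Y$. As $F$ is finite, there are finitely many possible records. Two tuples with the same record are in the same orbit as soon as their subtuples, consisting of the chosen elements of $X$ and $Y$ and all components in $W$, are, because automorphisms are linear. So it suffices to show, for fixed $a,b,r\ge0$, that there are countably many orbits of tuples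
\[
z=\bigl((x^i)_{i\le a};\ (y^{j})_{j\le b};\ (w^s)_{s\le r}\bigr)
\]
with the $x^i\in X$ linearly independent, the $y^j\in Y$ linearly independent, and $w^s\in W$ arbitrary.

The products $B(x^i,y^j)$ are elements of $W$ that move together with the $w^s$, so the rows of Example~\ref{ex:null} have to include them. For $n\ge1$ put
\[
e_n(z)=\Bigl(\bigl(\omega_n(x^i,y^j)\bigr)_{i,j},\ \bigl(w^s_n\bigr)_s\Bigr)\in F^{ab+r},
\]
which depends only on $z(n)$. Call $N$ \emph{good} for $z$ if the $x^i(N)$ are independent, the $y^j(N)$ are independent, and $e_1(z),\dots,e_N(z)$ span all the $e_n(z)$. Every $z$ has a good $N$: each of the finitely many nontrivial linear combinations of the $x^i$, or of the $y^j$, is nonzero at all large levels, and the spans of $e_1(z),\dots,e_N(z)$ form an increasing chain of subspaces of $F^{ab+r}$. There are countably many pairs $(N,z(N))$, so smallness follows from the next lemma.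

\begin{lemma}\label{lem:backforth}
If $N$ is good for $z$ and $z'$ and $z(N)=z'(N)$, then $z$ and $z'$ lie in the same $\operatorname{Aut}^*(R)$-orbit.
\end{lemma}

\begin{proof}
We construct compatible level-$n$ automorphisms $\sigma_n$, $n\ge N$, with $\sigma_nz(n)=z'(n)$; their limit maps $z$ to $z'$. Start with $\sigma_N=\mathrm{id}$. Given $\sigma_n$, let $\tilde z=\sigma_n'z(n+1)$. Then $\tilde z$ and $z'(n+1)$ both project to $z'(n)$, and it remains to move $\tilde z$ to $z'(n+1)$ by a shear. For the rest of the proof $x^i,y^j,w^s$ denote the components of $z'(n)$. Let $\Delta\xi^i\in Y(n)^*$, $\Delta\eta^j\in X(n)^*$, $\Delta t^s\in F$ be the new coordinates of $z'(n+1)$ minus those of $\tilde z$. By the definition of $\tau_{\theta,c}$, we have $\tau_{\theta,c}\tilde z=z'(n+1)$ if and only if, for all $i,j,s$,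
\begin{equation}\label{eq:shear}
\theta(x^i,\cdot)=\Delta\xi^i,\qquad\theta(\cdot,y^j)=c(B_n(\cdot,y^j))-\Delta\eta^j,\qquad c(w^s)=\Delta t^s .
\end{equation}

We first find $c$. Since $z(N)=z'(N)$, we have $e_m(z)=e_m(z')$ for $m\le N$; these vectors span a space $\Lambda$ that contains $e_{n+1}(z)$ and $e_{n+1}(z')$, because $N$ is good for both tuples. As $n\ge N$, there are $c_1,\dots,c_n\in F$ with $e_{n+1}(z')-e_{n+1}(z)=\sum_{m\le n}c_me_m(z')$. Let $c(w)=\sum_{m\le n}c_mw_m$. The extension $\sigma_n'$ preserves $\omega_{n+1}$ and the last coordinate, so $e_{n+1}(z)=e_{n+1}(\tilde z)$, and comparing entries gives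
\begin{equation}\label{eq:compat}
\Delta\xi^i(y^j)+\Delta\eta^j(x^i)=c(B_n(x^i,y^j)),\qquad\Delta t^s=c(w^s).
\end{equation}

Now we find $\theta$. The $x^i$ and the $y^j$ are independent, because their images at level $N$ are. Extend them to bases $(x^i)_{i\le a'}$ of $X(n)$ and $(y^j)_{j\le b'}$ of $Y(n)$, and define
\[
\theta(x^i,y^j)=\begin{cases}\Delta\xi^i(y^j)&\text{if }i\le a,\\ c(B_n(x^i,y^j))-\Delta\eta^j(x^i)&\text{if }j\le b,\\0&\text{if }i>a\text{ and }j>b.\end{cases}
\]
For $i\le a$ and $j\le b$ the first two values agree by \eqref{eq:compat}. So \eqref{eq:shear} holds, and $\sigma_{n+1}=\tau_{\theta,c}\sigma_n'$ is a level-$(n+1)$ automorphism that induces $\sigma_n$ and maps $z(n+1)$ to $z'(n+1)$.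
\end{proof}

This completes the proof of Theorem~\ref{thm:null}.

\begin{remark}\label{rem:one}
In this ring the conclusion of Theorem~\ref{thm:biadditive} holds with a single element. Let $x\in X$ with $x(0)\ne0$, write $x(n+1)=(x(n),\xi_{n+1})$, and let $w\in W$. Put $y(0)=0$ and $y(n+1)=(y(n),\eta_{n+1})$ with $\eta_{n+1}(x(n))=w_{n+1}-\xi_{n+1}(y(n))$, which is possible since $x(n)\ne0$. Then $B(x,y)=w$. So $R^2=W=xR$.
\end{remark}

\begin{remark}\label{rem:group}
Take the non-commutative product and put $x\circ y=x+y+xy$, so that $1+x\circ y=(1+x)(1+y)$ after adjoining a unit. Since $R^3=0$, this makes $R$ a group with inverse $x\mapsto-x+x^2$, namely the limit of the finite groups $(R_n,\circ)$. The group $\operatorname{Aut}^*(R)$ acts on it by automorphisms respecting the inverse system, with countably many orbits on $n$-tuples for all $n$. For $x,y\in R$ and $d=xy-yx$ we have $(1+x)(1+y)=(1+y)(1+x)+d$ and $Rd=dR=0$, so the commutator of $x$ and $y$ is the central element $d$. For $x\in X$ and $y\in Y$ it equals $B(x,y)$. Every open subgroup contains some $I_n$, and $I_n$ contains $x\in X$, $y\in Y$ with $B(x,y)\ne0$. So this small profinite group is nilpotent of class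 $2$ and has no open abelian subgroup.
\end{remark}

\begin{thebibliography}{9}
\bibitem{DK} Jan Dobrowolski and Krzysztof Krupi\'nski, \emph{Locally finite profinite rings}, arXiv:1306.5970 (2013).
\end{thebibliography}
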